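# If there are infinitely many coherence classes of Q-points, there are at least continuum many

## Two theorems on the number of coherence classes

Throughout, *ultrafilter* means nonprincipal ultrafilter on a countably infinite set, and $\mathfrak c=2^{\aleph_0}$. All terms in the two statements are explained in the next section.

**Theorem 1 (ZFC).** If there are infinitely many coherence classes of Q-points, then there are at least $\mathfrak c$ of them. Hence it is not consistent with ZFC that there are exactly $\aleph_0$ coherence classes of Q-points.

**Theorem 2 (ZFC).** Suppose there are infinitely many coherence classes of Q-points, and let $\kappa$ be their number. Then: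

1. $\kappa\ge 2^{\min(\mathfrak u,\mathfrak d)}$. In particular $\kappa=2^{\mathfrak c}$ if $\min(\mathfrak u,\mathfrak d)=\mathfrak c$.
2. If $\mathfrak d<\mathfrak u$, then $\kappa=2^{\mathfrak c}$.
3. If infinitely many of the classes contain a Q-point that is also a P-point (a Ramsey ultrafilter), then $\kappa=2^{\mathfrak c}$.

The question behind this is posed in Piotr Borodulin-Nadzieja, Arturo Martínez-Celis, Adam Morawski, Jadwiga Świerczyńska, "On the Rudin-Blass Ordering of Measures", arXiv:2504.14678 (2025). It is known that some model of ZFC has exactly three coherence classes of Q-points. Can a model have exactly $\aleph_0$ of them? Theorem 1 says no: the number is either finite or at least $\mathfrak c$.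

Both theorems are conditional. They do not assert that Q-points exist. They say that from countably many pairwise inequivalent Q-points one can manufacture a great many more. The bound $\kappa\le 2^{\mathfrak c}$ is trivial, because an ultrafilter on $\omega$ is a subset of $\mathcal P(\omega)$. Whether $\kappa=2^{\mathfrak c}$ holds in every case where $\kappa$ is infinite is not settled here.

## Q-points, near coherence, and the cardinals $\mathfrak d$ and $\mathfrak u$

A function is *finite-to-one* if each of its fibres is finite. If $g$ is a function from a countable set to $\omega$ and $U$ is an ultrafilter on that set, the image is $g(U)=\{A\subseteq\omega: g^{-1}[A]\in U\}$. If $g$ is finite-to-one, $g(U)$ is again nonprincipal, since $g^{-1}[\{k\}]$ is finite. Also, $X\in U$ implies $g[X]\in g(U)$, because $X\subseteq g^{-1}[g[X]]$.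

**Definition (Q-point).** $U$ is a *Q-point* if every partition of the underlying set into finite sets has a selector in $U$, that is, a set in $U$ meeting each piece in at most one point.

The pieces can be numbered, so a partition into finite sets is the same thing as the set of nonempty fibres of a finite-to-one function. Thus $U$ is a Q-point exactly when every finite-to-one function is injective on some set in $U$.

Here is an ultrafilter that is not a Q-point. Partition $\omega$ into $\{0\}$ and the intervals $[2^k,2^{k+1})$. The sets $A$ for which the numbers $|A\cap[2^k,2^{k+1})|$ are bounded in $k$ form a proper ideal containing all finite sets and all selectors. An ultrafilter disjoint from this ideal contains no selector.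

**Definition (near coherence).** Ultrafilters $U,V$ on $\omega$ are *nearly coherent*, written $U\sim V$, if $f(U)=f(V)$ for some finite-to-one $f:\omega\to\omega$.

As an example, let $U+1=\{A+1 : A\in U\}$, up to adding the point $0$ to a set. Then $U\sim U+1$. If the even numbers are in $U$, take $f(m)=\lfloor m/2\rfloor$, which identifies $2k$ with $2k+1$. If the odd numbers are in $U$, take $f(m)=\lfloor (m+1)/2\rfloor$, which identifies $2k-1$ with $2k$.

It is a textbook fact that $\sim$ is an equivalence relation. Its classes are the *coherence classes*, and a *coherence class of Q-points* is one that contains at least one Q-point. Both notions transfer to any countably infinite set through a bijection with $\omega$; we shall use $\omega\times\omega$.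

**Definition (P-point).** $U$ is a *P-point* if for all $D_x\in U$ ($x\in\omega$) there is $B\in U$ with $B\setminus D_x$ finite for every $x$. A *Ramsey ultrafilter* is one that is both a P-point and a Q-point.

**Definition (two cardinals).** $\mathfrak d$ is the least size of a dominating family in $(\omega^\omega,\le^*)$, and $\mathfrak u$ is the least size of a base of a nonprincipal ultrafilter on $\omega$.

Both are at most $\mathfrak c$, and both are uncountable. For $\mathfrak d$: given $h_0,h_1,\dots$, the function $k\mapsto 1+\max_{i\le k}h_i(k)$ is not dominated by any $h_i$. For $\mathfrak u$: given infinite sets $A_0,A_1,\dots$, choose recursively $x_k,y_k\in A_k$, all distinct. Then neither $D=\{x_k:k\in\omega\}$ nor its complement contains any $A_k$, so the $A_k$ are not a base of an ultrafilter.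

We use $\mathfrak d$ in this form: if $\mathcal H\subseteq\omega^\omega$ and $|\mathcal H|<\mathfrak d$, there is $s$ such that for every $h\in\mathcal H$, $s(k)>h(k)$ for infinitely many $k$.

## Sums of ultrafilters tested against the maximum function

Assume there are infinitely many coherence classes of Q-points. For the rest of the notes **fix Q-points $U_n$ $(n\in\omega)$ on $\omega$ with $U_n\not\sim U_m$ for $n\ne m$.** For finite-to-one $g:\omega\to\omega$ write
$$U_n^g=g(U_n).$$
For fixed $g$, the ultrafilters $U^g_0,U_1^g,\dots$ are nonprincipal and pairwise distinct; distinctness is exactly what $U_n\not\sim U_m$ says for this $g$.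

The standard way to combine countably many ultrafilters into one is a sum. For an ultrafilter $V$ on $\omega$ put
$$W_V=\{A\subseteq\omega\times\omega:\{n:A_n\in U_n\}\in V\},\qquad A_n=\{m:(n,m)\in A\}.$$
This is an ultrafilter. Closure under supersets and intersections is clear, and $\{n:A_n\in U_n\}$ and $\{n:\omega\setminus A_n\in U_n\}$ are complementary, so exactly one of them is in $V$. It is nonprincipal because all sections of a singleton are finite. For instance, $\{(n,m):m>h(n)\}\in W_V$ for every $h\in\omega^\omega$, and $B\times\omega\in W_V$ for every $B\in V$.

The obvious plan is to let $V$ vary over all ultrafilters and hope that the $W_V$ are pairwise inequivalent Q-points. Let us test this on partitions that can be handled by hand.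

Let $f(n,m)=\max(n,m)$, which is finite-to-one, and suppose $S\in W_V$ is a selector for its fibres. Let $B=\{n:S_n\in U_n\}\in V$ and $S'_n=\{m\in S_n:m\ge n\}\in U_n$ for $n\in B$. If $m\in S'_n\cap S'_{n'}$ for distinct $n,n'\in B$, then $(n,m)$ and $(n',m)$ are two points of $S$ with the same value $m$ of $f$, which is impossible. So the sets $S'_n\in U_n$ ($n\in B$) are pairwise disjoint.

More generally, let $g$ be finite-to-one and $f(n,m)=\max(n,g(m))$, again finite-to-one. The same computation with $S'_n=\{m\in S_n: g(m)\ge n\}$ shows that the sets $g[S'_n]\in U_n^g$ ($n\in B$) are pairwise disjoint. Therefore, if $W_V$ is a Q-point, then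
$$\text{for every finite-to-one } g \text{ there are } B\in V \text{ and pairwise disjoint } C'_n\in U_n^g\ (n\in B).\tag{1}$$

Here the obvious plan stops. For two indices $n\ne n'$, distinctness gives a set in $U^g_n\setminus U^g_{n'}$. To separate $n$ from infinitely many other indices at once, one would have to intersect infinitely many sets of $U_n^g$, and an ultrafilter is closed only under finite intersections. The following shows that the difficulty is real for general ultrafilters. Let $p_1,p_2,\dots$ be distinct ultrafilters, $E$ an ultrafilter on $\{1,2,\dots\}$, and $p_0=\{C:\{n\ge 1:C\in p_n\}\in E\}$, the $E$-limit of the $p_n$. Every $C\in p_0$ lies in $p_n$ for $E$-many $n$, so no $C\in p_0$ avoids all the $p_n$, $n\in B$, when $B\in E$. Distinctness alone does not prevent such accumulation.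

So $V$ has to be chosen to suit the $U_n$. There are two jobs: to find a condition on $V$ like (1) that is also *sufficient*, for being a Q-point and for inequivalence; and to construct many $V$ that satisfy it.

## Sparse index sets

**Definition 3.** A set $B\subseteq\omega$ is *$g$-sparse* if for all but finitely many $x\in\omega$ there is $C\in U_x^g$ with $C\notin U_y^g$ for all $y\in B\setminus\{x\}$. The finitely many remaining $x$ are called *exceptional* for $B$.

Two things should be noticed. First, $x$ ranges over almost all of $\omega$, not only over $B$. Second, subsets of $g$-sparse sets are $g$-sparse, with no new exceptional points.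

The definition makes sense for any sequence of distinct ultrafilters in place of the $U^g_x$, and on any countable index set. Here is an example of this more general kind. Partition $\omega$ into infinite sets $M_{i,j}$ ($i\in\omega$, $j\ge1$). For $j\ge 1$ let $p_{i,j}$ be an ultrafilter containing $M_{i,j}$. Fix an ultrafilter $E$ on $\{1,2,\dots\}$ and let $p_{i,0}$ be the $E$-limit of $p_{i,1},p_{i,2},\dots$. All the $p_{i,j}$ are distinct, since $p_{i,0}$ contains $\bigcup_{j\ge1}M_{i,j}$ but no single $M_{i,j}$. The index set is $\omega\times\omega$.

* $B=\{(i,j):j\ge1\}$ has pairwise disjoint representatives $M_{i,j}\in p_{i,j}$, yet it is not sparse. Every index $x=(i,0)$ is exceptional, because each $C\in p_{i,0}$ lies in $p_{i,j}$ for infinitely many $j$.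
* $B'=\{(i,1):i\in\omega\}$ is sparse. For $x=(i,j)$ with $j\ge1$ take $C=M_{i,j}$. For $x=(i,0)$ take $C=\bigcup_{j\ge2}M_{i,j}$, which is in $p_{i,0}$ because $E$ is nonprincipal, and is in no $p_{i',1}$.

Sparseness is thus stronger than what (1) asks. The clause about $x\notin B$ is there so that *two* sparse sets can be combined. The next two facts are all we need from sparseness.

**Lemma 4 (disjoint representatives).** Let $B,B'$ be $g$-sparse, and let $B_1$ and $B_1'$ be obtained from $B$ and $B'$ by deleting all points that are exceptional for $B$ or for $B'$. Then there are pairwise disjoint sets $C'_x\in U^g_x$ ($x\in B_1\cup B'_1$).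

*Proof.* Let $x\in B_1\cup B_1'$. It is exceptional neither for $B$ nor for $B'$, so one set in $U^g_x$ lies outside $U^g_y$ for all $y\in B\setminus\{x\}$, and another does so for all $y\in B'\setminus\{x\}$. Their intersection $C_x\in U_x^g$ lies outside $U^g_y$ for all $y\in (B_1\cup B'_1)\setminus\{x\}$. Enumerate $B_1\cup B_1'$ without repetition as $b_0,b_1,\dots$ and put
$$C'_{b_i}=C_{b_i}\setminus\bigcup_{j<i}C_{b_j}.$$
These are pairwise disjoint. For $j<i$ we have $C_{b_j}\notin U^g_{b_i}$, so $C'_{b_i}$ is obtained from a set in $U^g_{b_i}$ by removing finitely many sets outside $U_{b_i}^g$. Hence $C'_{b_i}\in U^g_{b_i}$. $\square$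

## From functions on $\omega\times\omega$ to functions of the second coordinate

In the tests above, $f$ was built from a function $g$ of $m$ alone. A general finite-to-one $f$ on $\omega\times\omega$ mixes the coordinates, and there are $\mathfrak c$ many of them. This section shows that $\mathfrak d$ many functions $g:\omega\to\omega$ control all $f$. Reducing the number to $\mathfrak d$ will turn out to be essential.

**Definition 5.** A family $\mathcal G$ of finite-to-one functions $\omega\to\omega$ is *adequate* (for $(U_n)$) if for every finite-to-one $f:\omega\times\omega\to\omega$ and all ultrafilters $V,V'$ on $\omega$ there are $g\in\mathcal G$, $A\in W_V$, $A'\in W_{V'}$ such that, whenever $p=(n,m)$ and $p'=(n',m')$ satisfy ($p,p'\in A$) or ($p\in A$ and $p'\in A'$),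
$$f(p)=f(p')\ \Rightarrow\ g(m)=g(m').\tag{2}$$

For $f=\max$ the function $g=\mathrm{id}$ works, with $A=A'=\{(n,m):n\le m\}$. In general, replacing $g$ by a coarser $h\circ g$ (with $h$ finite-to-one) makes (2) easier but sparseness harder: if $C$ witnesses $(h\circ g)$-sparseness at $x$, then $h^{-1}[C]$ witnesses $g$-sparseness at $x$, because $h^{-1}[C]\in U^g_y$ if and only if $C\in U^{h\circ g}_y$.

**Lemma 6.** There is an adequate family of size at most $\mathfrak d$, consisting of nondecreasing functions.

The idea is to cut the $m$-axis into intervals growing so fast that $f(p)=f(p')$ forces $m,m'$ into equal or adjacent intervals. Adjacency is then removed by keeping every third interval and grouping the intervals in threes.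

**Step 1: the family.** Let $\mathcal D$ be a dominating family of size $\mathfrak d$ with $\delta(x)>x$ for all $\delta\in\mathcal D$ and all $x$; increasing the functions of a dominating family achieves this. For $\delta\in\mathcal D$ let $a_0=0$ and $a_{k+1}=\delta(a_k)$, so $a_0<a_1<\cdots$ and $a_k\ge k$. Let $k(m)$ be the $k$ with $a_k\le m<a_{k+1}$. For $t\in\{0,1,2\}$ let
$$g_\delta^t(m)=\Big\lfloor \frac{k(m)+t}{3}\Big\rfloor .$$
Each $g^t_\delta$ is nondecreasing and finite-to-one, since each of its fibres is contained in three consecutive intervals. Let $\mathcal G=\{g_\delta^t:\delta\in\mathcal D,\ t<3\}$; then $|\mathcal G|\le\mathfrak d$.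

**Step 2: choosing $\delta$ for a given $f$.** Let $f,V,V'$ be given. For $x\ge1$ let
$$\rho(x)=1+\max\{m':\ f(n',m')\in f[\{(n,m):n\le x,\ m<x\}]\text{ for some }n'\}.$$
The square on the right is finite and nonempty and $f$ is finite-to-one, so only finitely many points $(n',m')$ qualify, and $\rho(x)$ is defined. Choose $\delta\in\mathcal D$ and $x_0\ge1$ with $\delta(x)\ge\rho(x)$ for all $x\ge x_0$, and choose $k_0$ with $a_{k_0}\ge x_0$.

**Step 3: the sets $A_r$.** For $r<3$ let
$$A_r=\{(n,m):k(m)\equiv r\ (\mathrm{mod}\ 3),\ k(m)\ge\max(n,k_0)\}.$$
The $n$-th section of $A_0\cup A_1\cup A_2$ is $\{m:k(m)\ge\max(n,k_0)\}$, which is cofinite. So the union belongs to $W_V$ and to $W_{V'}$, and there are $r,r'<3$ with $A_r\in W_V$ and $A_{r'}\in W_{V'}$.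

**Step 4: equal values of $f$ force adjacent intervals.** Let $p=(n,m)$ and $p'=(n',m')$ lie in $A_0\cup A_1\cup A_2$ with $f(p)=f(p')$. We claim $|k(m)-k(m')|\le1$. By symmetry let $k=k(m)\le k(m')$. Then $n\le k\le a_k<a_{k+1}$ and $m<a_{k+1}$, so $p$ lies in the square used to define $\rho(a_{k+1})$. Since $a_{k+1}\ge a_{k_0}\ge x_0$,
$$m'<\rho(a_{k+1})\le\delta(a_{k+1})=a_{k+2},$$
so $k(m')\le k+1$.

**Step 5: choosing $t$.** Let $A=A_r$ and $A'=A_{r'}$. Choose $t<3$ with $r+t\equiv1\pmod 3$, and let $g=g^t_\delta$. Let $f(p)=f(p')$. If $p,p'\in A$, then $k(m)\equiv k(m')\pmod 3$ and the two differ by at most $1$, so $k(m)=k(m')$ and $g(m)=g(m')$. If $p\in A$ and $p'\in A'$, write $k(m)+t=3q+1$. Then $k(m')+t\in\{3q,3q+1,3q+2\}$, so $g(m)=q=g(m')$. This is (2). $\square$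

## Good ultrafilters give inequivalent Q-points

**Definition 7.** Given an adequate family $\mathcal G$, an ultrafilter $V$ on $\omega$ is *good* if for each $g\in\mathcal G$ it contains a $g$-sparse set.

**Lemma 8.** Let $\mathcal G$ be adequate and let $V,V'$ be good. Then:

* (a) $W_V$ is a Q-point.
* (b) If $V\ne V'$, then $W_V\not\sim W_{V'}$.

**Part (a): a selector for an arbitrary finite partition.** A partition of $\omega\times\omega$ into finite sets is given by the fibres of a finite-to-one $f:\omega\times\omega\to\omega$. Take $g\in\mathcal G$ and $A\in W_V$ from adequacy, with $V'=V$; only the case $p,p'\in A$ of (2) is needed. Let $B\in V$ be $g$-sparse. Delete its finitely many exceptional points; $V$ is nonprincipal, so still $B\in V$. Lemma 4 with $B'=B$ gives pairwise disjoint $C'_n\in U_n^g$ ($n\in B$). Since $U_n$ is a Q-point, there is $Y_n\in U_n$ on which $g$ is injective. Put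
$$S=\{(n,m)\in A:\ n\in B,\ m\in Y_n,\ g(m)\in C'_n\}.$$
For $n\in B$ with $A_n\in U_n$, the section $S_n=A_n\cap Y_n\cap g^{-1}[C_n']$ is in $U_n$. These $n$ form a set in $V$, so $S\in W_V$.

Let $p=(n,m)$ and $p'=(n',m')$ be points of $S$ with $f(p)=f(p')$. By (2), $g(m)=g(m')$, and this number lies in $C'_n\cap C'_{n'}$. Disjointness gives $n=n'$. Now $m,m'\in Y_n$ and $g$ is injective on $Y_n$, so $m=m'$. Thus $S$ is a selector.

**Part (b): no finite-to-one function identifies two sums.** Suppose $V\neq V'$ and $f$ is finite-to-one with $f(W_V)=f(W_{V'})$. Take $g,A,A'$ from adequacy for $f,V,V'$. Choose $D\in V\setminus V'$. Since subsets of $g$-sparse sets are $g$-sparse, there are $g$-sparse sets $B\in V$ with $B\subseteq D$ and $B'\in V'$ with $B'\cap D=\emptyset$. Delete from both the finitely many points that are exceptional for $B$ or for $B'$; they stay in $V$ and $V'$ respectively. Lemma 4 gives pairwise disjoint $C'_x\in U^g_x$ ($x\in B\cup B'$). Put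
$$S=\{(n,m)\in A:n\in B,\ g(m)\in C'_n\}\in W_V,\qquad S'=\{(n,m)\in A':n\in B',\ g(m)\in C'_n\}\in W_{V'}.$$
Both $f[S]$ and $f[S']$ belong to the ultrafilter $f(W_V)=f(W_{V'})$, so they intersect. Hence there are $p=(n,m)\in S$ and $p'=(n',m')\in S'$ with $f(p)=f(p')$. As $p\in A$ and $p'\in A'$, (2) gives $g(m)=g(m')\in C'_n\cap C'_{n'}$. But $n\in B$ and $n'\in B'$, and $B\cap B'=\emptyset$, so $n\ne n'$ and $C'_n\cap C'_{n'}=\emptyset$, a contradiction. $\square$

From here on the only problem is to produce many good ultrafilters.

## The Ramsey case: every ultrafilter is good

When the $U_n$ are also P-points, the obstruction of accumulating ultrafilters disappears, because a P-point allows countable intersections modulo finite sets.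

**Proof of Theorem 2(3).** Choose the $U_n$ from infinitely many different classes, each $U_n$ both a P-point and a Q-point. Let $\mathcal G$ be the adequate family from Lemma 6, and let $g\in\mathcal G$, $x\in\omega$.

*The image $U_x^g$ is a P-point.* Let $C_k\in U_x^g$ for $k\in\omega$. The sets $g^{-1}[C_k]$ are in $U_x$, so there is $X\in U_x$ with $X\setminus g^{-1}[C_k]$ finite for all $k$. Then $g[X]\in U^g_x$, and $g[X]\setminus C_k\subseteq g[X\setminus g^{-1}[C_k]]$ is finite.

*The whole of $\omega$ is $g$-sparse.* For each $y\ne x$ choose $C_y\in U_x^g\setminus U_y^g$. As $U_x^g$ is a P-point, there is $C\in U_x^g$ with $C\setminus C_y$ finite for all $y\ne x$. Since $U_y^g$ is nonprincipal and $C_y\notin U_y^g$, also $C\notin U_y^g$, for every $y\ne x$. So no $x$ is exceptional for $\omega$.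

Hence every ultrafilter $V$ on $\omega$ is good. By a classical theorem there are $2^{\mathfrak c}$ nonprincipal ultrafilters on $\omega$. By Lemma 8 the $W_V$ are $2^{\mathfrak c}$ pairwise inequivalent Q-points, so $\kappa=2^{\mathfrak c}$. $\blacksquare$

## Sparse sets from a limit ultrafilter

In general we must find sparse sets, and they must be compatible with what has already been put into $V$. So let $\mathcal F$ be a filter base of infinite sets. We want a $g$-sparse $B$ meeting every member of $\mathcal F$ in an infinite set.

The trick is to look at a limit. Extend $\mathcal F$ to some ultrafilter $V'$ and let $T$ be the $V'$-limit of the $U_n^g$. The $U_x^g$ are distinct, so at most one of them equals $T$. Every other $U_x^g$ contains a set outside $T$, and this set separates $x$ from $V'$-many indices $y$. Thus each $x$ has its own large set $D_x\in V'$ of harmless indices. If $B$ is almost contained in every $D_x$, only finitely many harmful indices remain for each $x$, and finite intersections suffice against those. Finding such a $B$ is a diagonalization, and it is where $|\mathcal F|<\mathfrak d$ is used.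

**Lemma 9.**

* (i) Let $\mathcal F$ be a family of fewer than $\mathfrak d$ infinite subsets of $\omega$, $V'$ an ultrafilter with $\mathcal F\subseteq V'$, and $D_x\in V'$ for $x\in\omega$. Then there is $B\subseteq\omega$ with $B\setminus D_x$ finite for all $x$ and $B\cap A$ infinite for all $A\in\mathcal F$.
* (ii) Let $\mathcal F$ be a family of fewer than $\mathfrak d$ infinite subsets of $\omega$, closed under finite intersections, and let $g$ be finite-to-one. Then there is a $g$-sparse $B$ with $B\cap A$ infinite for all $A\in\mathcal F$.

**Part (i): diagonalizing below $\mathfrak d$.** Let $E_0=\omega$ and $E_k=\bigcap_{x<k}D_x\in V'$; these sets decrease. For $A\in\mathcal F$ the set $A\cap E_k\in V'$ is infinite, so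
$$s_A(k)=\min\{y\in A\cap E_k:y\ge k\}$$
exists. Since $|\mathcal F|<\mathfrak d$, there is $s\in\omega^\omega$ such that for every $A\in\mathcal F$, $s(k)>s_A(k)$ for infinitely many $k$. Let
$$B=\bigcup_k\{y\in E_k:k\le y\le s(k)\}.$$
Fix $A\in\mathcal F$. For infinitely many $k$, the point $s_A(k)$ lies in $A\cap E_k$ and satisfies $k\le s_A(k)\le s(k)$, so it lies in $A\cap B$. As $s_A(k)\ge k$, the set $A\cap B$ is infinite.

Fix $x$ and let $y\in B\setminus D_x$. There is $j$ with $y\in E_j$ and $j\le y\le s(j)$. If $j>x$, then $E_j\subseteq D_x$, contrary to $y\notin D_x$. So $j\le x$ and $y\le\max_{j\le x}s(j)$. Hence $B\setminus D_x$ is finite.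

**Part (ii): separating from a limit.** The members of $\mathcal F$ are infinite and $\mathcal F$ is closed under finite intersections, so there is a nonprincipal ultrafilter $V'\supseteq\mathcal F$. Let
$$T=\{C\subseteq\omega:\{n:C\in U_n^g\}\in V'\},$$
an ultrafilter (whether it is nonprincipal plays no role). Since the $U_x^g$ are distinct, $U_x^g\ne T$ for all $x$ with at most one exception. For $x$ with $U_x^g\ne T$ pick $C_x\in U_x^g\setminus T$ and let
$$D_x=\{y:C_x\notin U_y^g\}\in V'.$$
For the exceptional $x$, if there is one, let $D_x=\omega$. Take $B$ from part (i).

It remains to see that $B$ is $g$-sparse. Let $x$ be nonexceptional. The set $F_x=\{y\in B\setminus\{x\}:C_x\in U_y^g\}$ is contained in $B\setminus D_x$, hence finite. For $y\in F_x$ pick $Z_y\in U_x^g\setminus U_y^g$, and let $C=C_x\cap\bigcap_{y\in F_x}Z_y\in U_x^g$. Let $y\in B\setminus\{x\}$. If $y\in F_x$, then $C\subseteq Z_y\notin U_y^g$. If $y\notin F_x$, then $C\subseteq C_x\notin U^g_y$. In both cases $C\notin U_y^g$. $\square$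

The set $B$ need not belong to $V'$. It is only compatible with $\mathcal F$, and that is what a recursion needs.

## A recursion of length $\mathfrak d$ and the proof of Theorem 1

One could now try to list *all* finite-to-one $g$ in order type $\mathfrak c$ and add a $g$-sparse set at each stage. If $\mathfrak d<\mathfrak c$, this breaks at stage $\mathfrak d$: by then $\mathcal F$ may have $\mathfrak d$ members, the functions $s_A$ may form a dominating family, and the function $s$ in Lemma 9(i) is no longer guaranteed. Lemma 6 gets round this, because only $\mathfrak d$ many $g$ have to be treated, and before stage $\mathfrak d$ the family $\mathcal F$ is still small enough.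

**Lemma 10.** Let $\mathcal G$ be adequate with $|\mathcal G|\le\mathfrak d$. For every infinite $A_*\subseteq\omega$ there is a filter base of size at most $\mathfrak d$ consisting of infinite sets, containing $A_*$, and containing a $g$-sparse set for every $g\in\mathcal G$. In particular some good $V$ contains $A_*$.

*Proof.* Enumerate $\mathcal G=\{g_\alpha:\alpha<\mathfrak d\}$, possibly with repetitions. We build increasing families $\mathcal F_\alpha$ of infinite sets, closed under finite intersections, containing $A_*$, with $|\mathcal F_\alpha|\le|\alpha|+\aleph_0$. Let $\mathcal F_0=\{A_*\}$, and take unions at limits, which preserves all these properties. Suppose $\mathcal F_\alpha$ is given, $\alpha<\mathfrak d$. As $\mathfrak d$ is uncountable, $|\mathcal F_\alpha|<\mathfrak d$, and Lemma 9(ii) gives a $g_\alpha$-sparse $B_\alpha$ meeting every $A\in\mathcal F_\alpha$ in an infinite set. Let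
$$\mathcal F_{\alpha+1}=\mathcal F_\alpha\cup\{A\cap B_\alpha:A\in\mathcal F_\alpha\}.$$
Its members are infinite, it is closed under finite intersections because $\mathcal F_\alpha$ is, and it contains $A_*\cap B_\alpha$, which is $g_\alpha$-sparse as a subset of a $g_\alpha$-sparse set. Then $\bigcup_{\alpha<\mathfrak d}\mathcal F_\alpha$ is as required. It consists of infinite sets and is closed under finite intersections, so some nonprincipal ultrafilter extends it, and any such ultrafilter is good and contains $A_*$. $\square$

**Proof of Theorem 1.** Let $\mathcal G$ be as in Lemma 6. Let $\{A_i:i<\mathfrak c\}$ be an almost disjoint family of infinite subsets of a countable set, which we identify with $\omega$; for instance, the sets of finite initial segments of the $\mathfrak c$ many branches of the tree $2^{<\omega}$. By Lemma 10 choose a good $V_i\ni A_i$ for each $i<\mathfrak c$. For $i\ne j$ the set $A_i\cap A_j$ is finite, so $A_j\notin V_i$, and therefore $V_i\ne V_j$. By Lemma 8 the $W_{V_i}$ ($i<\mathfrak c$) are Q-points on $\omega\times\omega$, pairwise not nearly coherent. A bijection between $\omega\times\omega$ and $\omega$ carries them to Q-points on $\omega$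 in $\mathfrak c$ distinct coherence classes. As $\mathfrak c>\aleph_0$, the number of classes is never exactly $\aleph_0$. $\blacksquare$

## The case $\mathfrak d<\mathfrak u$: all extensions of one filter base

If $\mathfrak d<\mathfrak u$, the filter base from Lemma 10 is too small to generate an ultrafilter, even after finitely many further decisions. So it has infinitely many extensions, and then automatically $2^{\mathfrak c}$.

**Proof of Theorem 2(2).** Let $\mathcal G$ be from Lemma 6 and let $\mathcal F$ be the filter base of size at most $\mathfrak d$ from Lemma 10 with $A_*=\omega$. Let $K$ be the set of nonprincipal ultrafilters extending $\mathcal F$. It is nonempty, and all its members are good.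

**Step 1: $K$ is infinite.** Suppose $K$ is finite. Choose $V\in K$ and a set $D$ belonging to $V$ and to no other element of $K$. Consider the filter generated by $\mathcal F\cup\{D\}$ and the cofinite sets. Any ultrafilter extending it is nonprincipal, extends $\mathcal F$ and contains $D$, so it is $V$. A filter is the intersection of the ultrafilters extending it, so this filter is $V$. The finite intersections of its generators form a base of $V$ of size at most $\mathfrak d<\mathfrak u$, a contradiction.

**Step 2: $|K|=2^{\mathfrak c}$.** The set $K$ is closed in $\beta\omega$, and every infinite closed subset of $\beta\omega$ has cardinality $2^{\mathfrak c}$ (Engelking, *General Topology*, Theorem 3.6.14). For our $K$ this can be seen directly.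

First we find $p_k\in K$ and pairwise disjoint $M_k\in p_k$ ($k\in\omega$). Let $E_0=\omega$. Given $E_k$ belonging to infinitely many members of $K$, choose $D\subseteq E_k$ that belongs to one of these members but not to another. Each member of $K$ containing $E_k$ contains exactly one of $D$ and $E_k\setminus D$, so one of these two sets belongs to infinitely many members of $K$. Call it $E_{k+1}$, call the other one $M_k$, and let $p_k\in K$ contain $M_k$. The $M_k$ are pairwise disjoint.

Now for each ultrafilter $E$ on $\omega$ let $q_E=\{C:\{k:C\in p_k\}\in E\}$. This is an ultrafilter. It is nonprincipal and extends $\mathcal F$ because all $p_k$ are nonprincipal and extend $\mathcal F$. So $q_E\in K$. If $D\in E\setminus E'$ and $C=\bigcup_{k\in D}M_k$, then $\{k:C\in p_k\}=D$: for $k\in D$ we have $C\supseteq M_k$, and for $k\notin D$ the set $C$ is disjoint from $M_k$. Hence $C\in q_E\setminus q_{E'}$. So $E\mapsto q_E$ is injective, and $|K|\ge 2^{\mathfrak c}$, the number of ultrafilters on $\omega$.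

**Step 3: conclusion.** All $V\in K$ are good, so by Lemma 8 the $W_V$ ($V\in K$) lie in $2^{\mathfrak c}$ different coherence classes of Q-points. With the trivial upper bound, $\kappa=2^{\mathfrak c}$. $\blacksquare$

## The case $\mathfrak u<\mathfrak d$: an adequate family from a small base

For Theorem 2(1) we want a binary tree of filter bases, in which at each level we both add a sparse set and split. Splitting needs the families to have size below $\mathfrak u$, so the construction can have length only $\min(\mathfrak u,\mathfrak d)$. If $\mathfrak u<\mathfrak d$, the adequate family of size $\mathfrak d$ from Lemma 6 is too long. The next lemma supplies a shorter one.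

**Lemma 11.** If $\mathfrak u<\mathfrak d$, then after discarding at most one $U_n$ (and reindexing) there is an adequate family of size at most $\mathfrak u$.

**Step 1: an ultrafilter with a small base is a P-point.** Let $G$ be an ultrafilter with a base $\mathcal B$ of size $\mathfrak u$. Let $D_x\in G$ for $x\in\omega$. Lemma 9(i), with $\mathcal F=\mathcal B$ and $V'=G$, applies because $\mathfrak u<\mathfrak d$. It gives $B$ with every $B\setminus D_x$ finite and $B$ meeting each member of $\mathcal B$. If $B\notin G$, then $\omega\setminus B$ contains a member of $\mathcal B$, which $B$ does not meet, a contradiction. So $B\in G$, and $G$ is a P-point.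

**Step 2: the candidate family.** Near coherence is an equivalence relation and the $U_n$ are pairwise inequivalent, so at most one $U_n$ is nearly coherent with $G$. Discard it and reindex. For $X\in\mathcal B$ let
$$g_X(m)=|X\cap(m+1)|,$$
where $m+1=\{0,\dots,m\}$. It is finite-to-one because $X$ is infinite. It is constant on any interval of numbers that is disjoint from $X$. We claim that $\{g_X:X\in\mathcal B\}$ is adequate for the new sequence.

**Step 3: choosing $X$ for given $f,V,V'$.** Apply Lemma 6 to the new sequence to get $g,A,A'$ satisfying (2), with $g$ nondecreasing and finite-to-one. For each $n$ we have $g(U_n)\ne g(G)$, so we may choose $R_n\in g(U_n)\setminus g(G)$. Put $Y_n=g^{-1}[R_n]\in U_n$ and $E_n=\omega\setminus Y_n\in G$. Then $g[E_n]\cap g[Y_n]=\emptyset$, since $g[Y_n]\subseteq R_n$ and $g[E_n]\subseteq\omega\setminus R_n$. As $G$ is a P-point with base $\mathcal B$, there is $X\in\mathcal B$ with $X\setminus E_n$ finite for all $n$.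

**Step 4: almost every relevant fibre of $g$ misses $X$.** Let
$$Y'_n=\{m\in Y_n:g(m)>g(x)\text{ for all }x\in X\setminus E_n\}.$$
As $X\setminus E_n$ is finite and $g$ is finite-to-one, $Y_n\setminus Y_n'$ is finite, so $Y'_n\in U_n$. Let $m\in Y'_n$ and suppose some $x\in X$ has $g(x)=g(m)$. Since $g(m)\in g[Y_n]$, we have $x\notin E_n$. So $x\in X\setminus E_n$, and then $g(x)<g(m)$, a contradiction. Hence the fibre $g^{-1}[\{g(m)\}]$ is disjoint from $X$.

**Step 5: passing from $g$ to $g_X$.** Replace $A$ and $A'$ by their subsets of points $(n,m)$ with $m\in Y_n'$. These are still in $W_V$ and $W_{V'}$, and (2) still holds for $g$. Let $p=(n,m)$ and $p'=(n',m')$ be as in Definition 5, with $f(p)=f(p')$. Then $g(m)=g(m')$. Because $g$ is nondecreasing, the common fibre contains all numbers between $m$ and $m'$, and by Step 4 it is disjoint from $X$. So $g_X(m)=g_X(m')$. $\square$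

## A binary tree of filter bases

**Proof of Theorem 2(1).** Let $\lambda=\min(\mathfrak u,\mathfrak d)$, an uncountable cardinal. By Lemma 6 (if $\mathfrak d\le\mathfrak u$) or Lemma 11 (if $\mathfrak u<\mathfrak d$) there is an adequate family $\{g_\alpha:\alpha<\lambda\}$, listed with repetitions if necessary, for a sequence of pairwise inequivalent Q-points, which we again call $(U_n)$.

**Step 1: what the tree must satisfy.** We build, for $s\in2^{<\lambda}$, families $\mathcal F_s$ of infinite sets, containing $\omega$ and closed under finite intersections, with $|\mathcal F_s|\le|\alpha|+\aleph_0<\lambda$ where $\alpha=\operatorname{dom}(s)$, increasing along branches. Start with $\mathcal F_\emptyset=\{\omega\}$. If $\operatorname{dom}(s)$ is a limit, let $\mathcal F_s=\bigcup_{\beta<\operatorname{dom}(s)}\mathcal F_{s\restriction\beta}$; all requirements are preserved.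

**Step 2: adding a sparse set and splitting.** Let $\mathcal F_s$ be given with $\operatorname{dom}(s)=\alpha$. Since $|\mathcal F_s|<\lambda\le\mathfrak d$, Lemma 9(ii) gives a $g_\alpha$-sparse $B$ meeting every member of $\mathcal F_s$ in an infinite set. Let $H$ be the filter generated by $\mathcal F_s\cup\{B\}$ and the cofinite sets. It has a base consisting of the infinite sets $(A\cap B)\setminus k$ with $A\in\mathcal F_s$, $k\in\omega$, so a base of size less than $\lambda\le\mathfrak u$. Since $H$ contains all cofinite sets, it is not an ultrafilter, by the definition of $\mathfrak u$. Hence there is $D$ with $D\notin H$ and $\omega\setminus D\notin H$. For every $A\in\mathcal F_s$ the sets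
$$A\cap B\cap D\quad\text{and}\quad (A\cap B)\setminus D$$
are infinite: if the first were finite, then $\omega\setminus D$ would contain $A\cap B$ minus a finite set and so belong to $H$; if the second were finite, then $D\in H$ in the same way.

Let $\mathcal F_{s^\frown0}$ and $\mathcal F_{s^\frown1}$ be the closures under finite intersections of $\mathcal F_s\cup\{B,D\}$ and of $\mathcal F_s\cup\{B,\omega\setminus D\}$. Every member of the first contains $A\cap B\cap D$ for some $A\in\mathcal F_s$, and every member of the second contains some $(A\cap B)\setminus D$, so all members are infinite. The sizes are at most $|\mathcal F_s|+\aleph_0\le|\alpha+1|+\aleph_0$.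

**Step 3: one good ultrafilter per branch.** For $b\in2^\lambda$ the union $\bigcup_{\alpha<\lambda}\mathcal F_{b\restriction\alpha}$ consists of infinite sets and is closed under finite intersections. Let $V_b$ be a nonprincipal ultrafilter extending it. It contains a $g_\alpha$-sparse set for every $\alpha<\lambda$, so it is good. If $b\ne b'$, let $\alpha$ be least with $b(\alpha)\ne b'(\alpha)$, and let $s=b\restriction\alpha=b'\restriction\alpha$. The set $D$ chosen for $s$ belongs to one of $V_b,V_{b'}$, and its complement to the other. So the $V_b$ are pairwise distinct.

By Lemma 8 the $W_{V_b}$ ($b\in2^\lambda$) are Q-points, pairwise not nearly coherent, so $\kappa\ge2^\lambda$. If $\lambda=\mathfrak c$, the trivial bound $\kappa\le2^{\mathfrak c}$ gives $\kappa=2^{\mathfrak c}$. $\blacksquare$
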